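\title{Free algebras of modular forms on ball quotients\\ of dimension six and seven}

\begin{abstract}
Let $L_n$ be the unimodular Hermitian lattice of signature $(1,n)$ over the Eisenstein integers. We prove that for $n\ge 2$ the algebra of modular forms for $\mathrm U(L_n)$ is a polynomial algebra if and only if $n\le 7$, and we determine the weights of the generators. The cases $n=6$ and $n=7$ disprove a conjecture of Wang and Williams, according to which no free algebra of modular forms on an $n$-dimensional complex ball exists for $n>5$ when the discriminant of the field is odd. The proof restricts modular forms to the mirror of a reflection of order six. A Borcherds product generates the kernel of the restriction, and Kawamata--Viehweg vanishing on the Baily--Borel compactification, a klt Fano variety, gives surjectivity.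
\end{abstract}

\section{Introduction}

\subsection{The problem}

Let $E$ be an imaginary quadratic field of odd discriminant $-D$ with ring of integers $\mathcal O_E$, and let $(L,\langle\ ,\ \rangle)$ be a Hermitian lattice over $\mathcal O_E$ of signature $(1,n)$. Put $V=L\otimes_{\mathcal O_E}\mathbb C$. The cone of positive vectors and its projectivization,
\[
\mathcal A=\{v\in V:\langle v,v\rangle>0\},\qquad \mathbb B^n=\mathcal A/\mathbb C^\times\subset\mathbb P(V),
\]
carry an action of the unitary group $\mathrm U(L)$, and $\mathbb B^n$ is the $n$-dimensional complex ball. Let $\Gamma\subset\mathrm U(L)$ be an arithmetic subgroup, that is, a subgroup of finite index, and let $\chi$ be a character of $\Gamma$. For $n\ge2$, a \emph{modular form of weight $k$ and character $\chi$} is a holomorphic function $f$ on $\mathcal A$ with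
\[
f(tv)=t^{-k}f(v)\quad(t\in\mathbb C^\times),\qquad f(\gamma v)=\chi(\gamma)f(v)\quad(\gamma\in\Gamma);
\]
holomorphy at the cusps is automatic (Koecher's principle). These forms make up the space $M_k(\Gamma,\chi)$. We write $M_k(\Gamma)=M_k(\Gamma,1)$ and $M_*(\Gamma)=\bigoplus_kM_k(\Gamma)$. The Baily--Borel compactification of the ball quotient $\Gamma\backslash\mathbb B^n$ is $\operatorname{Proj}M_*(\Gamma)$. The algebra $M_*(\Gamma)$ is called \emph{free} if it is a polynomial algebra over $\mathbb C$ in finitely many algebraically independent homogeneous generators.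

Freeness is the simplest structure that such an algebra can have. The model is $M_*(\mathrm{SL}_2(\mathbb Z))=\mathbb C[E_4,E_6]$. If $M_*(\Gamma)$ is free, the compactification is a weighted projective space and the generators are coordinates on it. One expects this to be impossible for large $n$, for two reasons. First, on a quotient by a group acting freely the canonical class is the class of forms of weight $n+1$, which is ample, while a weighted projective space has ample anticanonical class; the ramification of $\mathbb B^n\to\Gamma\backslash\mathbb B^n$ along mirrors of reflections must make up the difference. Second, freeness makes $\Gamma\backslash\mathcal A$ smooth, so that the stabilizer of every vector of $\mathcal A$ must be generated by reflections (we prove this for our groups in Proposition~\ref{prop:stabilizers}), while a lattice of large rank has room for definite summands with few reflections. Neither reason says where the bound on $n$ lies. We take the following problem from Maeda and Ohara \cite{MO}, where the setting is $n>2$.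

\medskip
\noindent\textbf{Conjecture (Wang--Williams).} \emph{Let $E$ have odd discriminant, let $L$ have signature $(1,n)$ with $n>5$, and let $\Gamma\subset\mathrm U(L)$ be arithmetic. Then $M_*(\Gamma)$ is not free.}
\medskip

We show that the conjecture is false.

\subsection{Results}

From now on $E=\mathbb Q(\sqrt{-3})$, of discriminant $-3$. Put $\omega=e^{2\pi i/3}$, $\mathcal O=\mathbb Z[\omega]$, $\theta=i\sqrt3=1+2\omega$, $\mu_6=\mathcal O^\times$, and let $\operatorname{Tr}\alpha=\alpha+\bar\alpha$. The ring $\mathcal O$ is a principal ideal domain, so lattices are free modules. Hermitian forms are linear in the first variable, and the \emph{norm} of $x$ is $\langle x,x\rangle$. A lattice $L$ is \emph{unimodular} if $\langle L,L\rangle\subset\mathcal O$ and every $\mathcal O$-linear map $L\to\mathcal O$ is $\langle\,\cdot\,,x\rangle$ for some $x\in L$; equivalently, the Gram matrix lies in $\mathrm{GL}(\mathcal O)$. We write $L(-1)$ for $L$ with the form $-\langle\ ,\ \rangle$, and $\mathcal O^m$ for the lattice with form $\sum x_i\bar y_i$. Let $H=\mathcal Oc\oplus\mathcal Od$ with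 $\langle c,c\rangle=\langle d,d\rangle=0$ and $\langle c,d\rangle=1$, and put
\[
L_n=H\oplus\mathcal O^{n-1}(-1)\quad(n\ge1),\qquad L_0=\mathcal O,\qquad \Gamma_n=\mathrm U(L_n),\qquad R_n=M_*(\Gamma_n).
\]
The lattice $L_n$ is unimodular of signature $(1,n)$; its positive cone is $\mathcal A_n$, or $\mathcal A$ when $n$ is fixed. The scalars $\mu_6$ lie in $\Gamma_n$, so $M_k(\Gamma_n)=0$ unless $6\mid k$.

\begin{theorem}\label{thm:A}
For $2\le n\le7$, $R_n$ is a polynomial algebra on $n+1$ generators, of the following weights.
\begin{center}
\begin{tabular}{c|l}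
$n$ & weights\\ \hline
$2$ & $6,12,18$\\
$3$ & $6,12,18,30$\\
$4$ & $6,12,18,24,30$\\
$5$ & $6,12,18,18,24,30$\\
$6$ & $6,12,12,18,18,24,30$\\
$7$ & $6,6,12,12,18,18,24,30$
\end{tabular}
\end{center}
\end{theorem}

The cases $n=6$ and $n=7$ disprove the conjecture.

\begin{theorem}\label{thm:B}
Let $L$ be a unimodular Hermitian $\mathcal O$-lattice of signature $(1,n)$, $n\ge2$. Then $L\cong L_n$, and $M_*(\mathrm U(L))$ is free if and only if $n\le7$.
\end{theorem}

\begin{corollary}\label{cor:C}
For $3\le n\le7$ there is a subgroup $\Gamma_n'\subset\Gamma_n$ of index $6$ with $M_*(\Gamma_n')$ free; its weights are those of $R_n$ with one weight $6(8-n)$ replaced by $8-n$.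
\end{corollary}

The largest $n$ for which some pair $(L,\Gamma)$, over an arbitrary field $E$, has a free algebra is not determined here. What is proved is that the bound $n\le5$ fails at $n=6$ and $n=7$, and that for the full unitary groups of unimodular Eisenstein lattices the sharp bound is $n\le7$.

\subsection{The method}

Each row of the table from $n=3$ on arises from the previous one by adding the weight $6(8-n)$, and the proof follows this pattern. If $r\in L_n$ has norm $-1$, then $r^\perp\cong L_{n-1}$, and restriction of functions to the hyperplane $r^\perp$ is a graded homomorphism $R_n\to R_{n-1}$. For $3\le n\le 7$ we establish an exact sequence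
\begin{equation}\label{eq:goal}
0\longrightarrow\Phi_nR_n\longrightarrow R_n\longrightarrow R_{n-1}\longrightarrow0,
\end{equation}
with $\Phi_n$ of weight $6(8-n)$. Lifts of the generators of $R_{n-1}$ together with $\Phi_n$ then generate $R_n$, and their number is the dimension of $R_n$.

Section~\ref{sec:one} carries this out by hand for $n=1$, after the preparations on elliptic modular forms and on lattices in Sections~\ref{sec:level3} and~\ref{sec:lattices}. In higher dimension two things must be supplied. The form $\Phi_n$ is the restriction of a Borcherds product (Section~\ref{sec:products}). Surjectivity comes from the vanishing of a first cohomology group on $X=\operatorname{Proj}R_n$; a second Borcherds product $\Psi_n$ lets us compute the canonical class of $X$ and show that $X$ is a klt Fano variety, so that the Kawamata--Viehweg theorem applies (Sections~\ref{sec:geometry} and~\ref{sec:restriction}). For $n=2$ the restriction is not surjective, because of an obstruction at the cusp, and we compute its image with Weierstrass functions (Section~\ref{sec:two}). Sections~\ref{sec:induction}--\ref{sec:index6}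 prove the three results.

\section{Modular forms of level three}\label{sec:level3}

Elliptic modular forms of level $3$ enter three times: as theta series of definite lattices, as the ring $R_1$, and as input for the Borcherds products. Let $\mathbb H$ be the upper half plane, $q=e^{2\pi i\tau}$, and $(F|_kg)(\tau)=(x\tau+y)^{-k}F(g\tau)$ for $g\in\mathrm{SL}_2(\mathbb R)$ with bottom row $(x,y)$. Let
\[
S=\begin{pmatrix}0&-1\\1&0\end{pmatrix},\quad T=\begin{pmatrix}1&1\\0&1\end{pmatrix},\quad U=ST^3S^{-1}=\begin{pmatrix}1&0\\-3&1\end{pmatrix},\quad
w=\begin{pmatrix}0&-1/\sqrt3\\ \sqrt3&0\end{pmatrix}.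
\]
In weight $k$ define the Fricke operator
\[
(F|W)(\tau)=(\sqrt3\,\tau/i)^{-k}F(-1/3\tau)=i^k(F|_kw)(\tau).
\]
It is multiplicative, and it is an involution because $w^2=-1$ acts by $(-1)^k=i^{-2k}$. Matrix multiplication gives $wTw^{-1}=U$.

\begin{lemma}\label{lem:gamma0}
The group $\Gamma_0(3)$ is generated by $-1,T,U$, and $\Gamma_1(3)$ is generated by $T,U$. If $F$ is holomorphic on $\mathbb H$ and both $F$ and $F|W$ have period $1$, then $F|_kg=F$ for $g\in\Gamma_1(3)$; if both are power series in $q$, then $F\in M_k(\Gamma_1(3))$.
\end{lemma}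

\begin{proof}
Let $g\in\Gamma_0(3)$ have bottom row $(x,y)$. Right multiplication by powers of $T$ and $U$ changes it by $y\mapsto y+mx$ and $x\mapsto x+3my$. If $x\neq0$, first make $|y|\le|x|/2$; here $y\ne0$, since $3\mid x$ and $\gcd(x,y)=1$. Then make $|x|\le\frac32|y|$. This multiplies $|x|$ by at most $\frac34$, so after finitely many steps $x=0$ and the matrix is $\pm T^m$. Thus $\Gamma_0(3)=\pm\langle T,U\rangle$. As $\langle T,U\rangle\subset\Gamma_1(3)$ and $-1\notin\Gamma_1(3)$, we get $\Gamma_1(3)=\langle T,U\rangle$. If $F|W$ has period $1$, then $F|_kU=F|_kw|_kT|_kw^{-1}=F$. The cusps of $\Gamma_1(3)$ are $\infty$ and $0=w\infty$, which gives the last claim.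
\end{proof}

For a unimodular $\mathcal O$-lattice $M$ of rank $m$, the \emph{trace form} $(x,y)=\operatorname{Tr}\langle x,y\rangle$ makes $M$ an even $\mathbb Z$-lattice of rank $2m$ with quadratic form $Q(x)=(x,x)/2=\langle x,x\rangle$. An element $\alpha\in E$ satisfies $\operatorname{Tr}(\alpha\mathcal O)\subset\mathbb Z$ exactly when $\alpha\in\theta^{-1}\mathcal O$. Hence the dual of $M$ for the trace form is
\begin{equation}\label{eq:dual}
M'=\theta^{-1}M,\qquad |M'/M|=3^m,\qquad Q(\theta^{-1}x)=\langle x,x\rangle/3 .
\end{equation}

\begin{lemma}\label{lem:theta}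
Let $M$ be positive definite unimodular of rank $m$ and $\Theta_M=\sum_{x\in M}q^{\langle x,x\rangle}$. Then $\Theta_M\in M_m(\Gamma_1(3))$ and $\Theta_M|W=\Theta_M$.
\end{lemma}

\begin{proof}
Poisson summation for an even lattice of rank $2m$ reads $\Theta_M(-1/\tau)=(\tau/i)^m|M'/M|^{-1/2}\Theta_{M'}(\tau)$. By \eqref{eq:dual}, $\Theta_{M'}(\tau)=\Theta_M(\tau/3)$. Replacing $\tau$ by $3\tau$ gives $\Theta_M(-1/3\tau)=(\sqrt3\,\tau/i)^m\Theta_M(\tau)$. Now apply Lemma~\ref{lem:gamma0}.
\end{proof}

Let $\eta$ be the Dedekind eta function, and put
\[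
a=\Theta_{\mathcal O}=1+6q+0q^2+\cdots,\qquad C=\frac{\eta(3\tau)^9}{\eta(\tau)^3}=q+\cdots,\qquad C^*=\frac{\eta(\tau)^9}{\eta(3\tau)^3}=1-9q+\cdots,
\]
\[
\Delta=CC^*=\eta(\tau)^6\eta(3\tau)^6=q-6q^2+9q^3+\cdots .
\]
The function $\Delta$ has no zeros on $\mathbb H$. We recall the valence formula for $\Gamma_0(3)$, which has index $4$ in $\mathrm{SL}_2(\mathbb Z)$: for nonzero $G\in M_{l}(\Gamma_0(3))$, the orders at the two cusps plus the sum of $\operatorname{ord}_\tau(G)/e_\tau$ over $\tau\in\Gamma_0(3)\backslash\mathbb H$ equal $l/3$, where $e_\tau\in\{1,2,3\}$ is the order of the stabilizer of $\tau$ in $\Gamma_0(3)/\{\pm1\}$. It applies to $G=F^2$ for $F\in M_k(\Gamma_1(3))$, since $\Gamma_0(3)=\pm\Gamma_1(3)$.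

\begin{proposition}\label{prop:level3}
$M_*(\Gamma_1(3))=\mathbb C[a,C]$ with $a,C$ of weights $1,3$, and the subring of $W$-invariant forms is $\mathbb C[a,\Delta]$, with $\Delta$ of weight $6$.
\end{proposition}

\begin{proof}
From $\eta(-1/\tau)=\sqrt{\tau/i}\,\eta(\tau)$ we get
\[
C(-1/3\tau)=\frac{(\tau/i)^{9/2}\eta(\tau)^9}{(3\tau/i)^{3/2}\eta(3\tau)^3}=3^{-3/2}(\tau/i)^3C^*(\tau),
\]
that is, $27\,C|W=C^*$ in weight $3$. By Lemma~\ref{lem:gamma0}, $C,C^*\in M_3(\Gamma_1(3))$. By the valence formula a nonzero form of weight $k$ vanishes at $\infty$ to order at most $k/3$. The forms $a^{k-3j}C^j$, $0\le j\le k/3$, vanish to order exactly $j$, so they are a basis of $M_k(\Gamma_1(3))$. In weight $3$, two coefficients determine a form, and $a^3=1+18q+\cdots$, so $C^*=a^3-27C$. Thus $W$ fixes $a$ and sends $C$ to $a^3/27-C$. Writing $C=a^3/54+C_0$, we see that $W$ sends $C_0$ to $-C_0$, so the invariants are $\mathbb C[a,C_0^2]=\mathbb C[a,\Delta]$, because $\Delta=C(a^3-27C)=a^6/108-27C_0^2$.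
\end{proof}

\section{Unimodular lattices, reflections and cusps}\label{sec:lattices}

\subsection{Classification}

Two remarks are used throughout. If $x$ is a primitive vector of a unimodular lattice $L$, it is part of a basis, so some linear form takes the value $1$ on it and $\langle L,x\rangle=\mathcal O$. A unimodular sublattice $K\subset L$ splits off: $L=K\oplus K^\perp$ with $K^\perp$ unimodular.

\begin{lemma}\label{lem:lattices}
\begin{itemize}
\item[(a)] A primitive isotropic vector $c$ of a unimodular lattice $L$ lies in a copy $\mathcal Oc\oplus\mathcal Od$ of $H$, and $L=H\oplus M$ with $M\cong c^\perp/\mathcal Oc$ unimodular.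
\item[(b)] Every unimodular lattice of signature $(1,n)$, $n\ge0$, is isomorphic to $L_n$. If $r\in L_n$ has norm $-1$, then $r^\perp\cong L_{n-1}$, and $\Gamma_n$ is transitive on vectors of norm $-1$.
\item[(c)] A positive definite unimodular lattice $M$ of rank $m$, $1\le m\le6$, contains a vector of norm $1$ or $2$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Choose $d$ with $\langle d,c\rangle=1$ and let $t=\langle d,d\rangle\in\mathbb Z$. The vector $d+\alpha c$ has norm $t+\operatorname{Tr}\alpha$, which is $0$ for $\alpha=t\omega$. The resulting copy of $H$ is unimodular and splits off, and $c^\perp=\mathcal Oc\oplus M$.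

(b) For $n=0$ the Gram matrix is a positive unit of $\mathbb Z$. For $n=1$ the Gram determinant is $-1$. Diagonalize the form over $E$ as $\alpha|x|^2-\beta|y|^2$ with positive rational $\alpha,\beta$; a change of basis multiplies the determinant by a norm, so $\alpha\beta=|u|^2$ with $u\in E$, and $(x,y)=(u,\alpha)$ is isotropic. By (a), $L\cong H$. For $n\ge2$ the trace form is indefinite in $2n+2\ge6$ variables, so it represents zero by Meyer's theorem (an indefinite rational quadratic form in at least five variables is isotropic). Hence $L\supset H$ by (a), and $c+\omega d$ has norm $\omega+\bar\omega=-1$. So $L=\mathcal O(-1)\oplus L''$ with $L''$ unimodular of signature $(1,n-1)$, and induction gives $L\cong L_n$. If $r$ has norm $-1$, then $L_n=\mathcal Or\oplus r^\perp$ and $r^\perp\cong L_{n-1}$ by what we just proved. For two such vectors, $r\mapsto r'$ and an isomorphism $r^\perp\cong r'^\perp$ combine to an element of $\Gamma_n$.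

(c) By Lemma~\ref{lem:theta} and Proposition~\ref{prop:level3}, $\Theta_M\in\mathbb C[a,\Delta]$ has weight $m$ and constant term $1$. If $m\le5$, then $\Theta_M=a^m$ and there are $6m$ vectors of norm $1$. If $m=6$, then $\Theta_M=a^6+\beta\Delta=1+(36+\beta)q+(540-6\beta)q^2+\cdots$. If there is no vector of norm $1$, then $\beta=-36$ and there are $756$ vectors of norm $2$.
\end{proof}

\subsection{Reflections}

A \emph{reflection} is an element $g\neq1$ of $\mathrm U(V)$ that fixes a hyperplane of $V$ pointwise; the hyperplane is its \emph{mirror}. We call the vectors of $L_n$ of norm $-1$ \emph{short roots} and those of norm $-2$ \emph{long roots}; their orthogonal complements are the \emph{short} and \emph{long mirrors}. For $r$ of negative norm and $|\zeta|=1$ put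
\[
s_{r,\zeta}(x)=x-(1-\zeta)\frac{\langle x,r\rangle}{\langle r,r\rangle}\,r .
\]
It fixes $r^\perp$, sends $r$ to $\zeta r$, has determinant $\zeta$, and satisfies $\langle s_{r,\zeta}v,r\rangle=\zeta\langle v,r\rangle$. The prime $2$ is inert in $E$, so $2$ is not a norm from $E$. In particular all roots are primitive, and proportional roots have the same norm and differ by a unit. So no long mirror is a short mirror.

\begin{lemma}\label{lem:reflections}
Let $n\ge2$.
\begin{itemize}
\item[(a)] The reflections in $\Gamma_n$ whose mirror meets $\mathcal A$ are the $s_{r,\zeta}$ with $r$ a short root and $\zeta\in\mu_6\setminus\{1\}$, and the $s_{r,-1}$ with $r$ a long root.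
\item[(b)] An element of $\Gamma_n$ that fixes a hyperplane of $\mathbb B^n$ pointwise is an element of $\mu_6$ times the identity or a reflection as in \textup{(a)}.
\item[(c)] Short roots whose mirrors meet in $\mathcal A$ are orthogonal or proportional.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $g$ be such a reflection. Its mirror $\ker(g-1)$ is defined over $E$, so it is $r^\perp$ with $r\in L_n$ primitive. The orthogonal complement of a positive vector is negative definite, so $\langle r,r\rangle=-m<0$. Then $g$ preserves the line $\mathbb Cr$ and $g=s_{r,\zeta}$ with $\zeta=\det g\in\mu_6$. Since $\langle L_n,r\rangle=\mathcal O$ and $r$ is primitive, $s_{r,\zeta}$ preserves $L_n$ if and only if $m\mid1-\zeta$ in $\mathcal O$. Now $|1-\zeta|^2\in\{1,3,4\}$ must be divisible by $m^2$, so $m=1$, or $m=2$ and $\zeta=-1$; these cases do satisfy $m\mid 1-\zeta$.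

(b) Let $V_1\subset V$ be the corresponding hyperplane, of dimension $n$. The positive vectors of $V_1$ form an open set of eigenvectors of $g$, so $g$ acts on $V_1$ by a scalar $\alpha$ with $|\alpha|=1$. The characteristic polynomial of $g$ lies in $\mathcal O[x]$, has degree $n+1$, and has $\alpha$ as a root of multiplicity at least $n$. A conjugate $\alpha'\ne\alpha$ over $E$ would have the same multiplicity, and $2n>n+1$. So $\alpha$ is an algebraic integer in $E$ of absolute value $1$, hence $\alpha\in\mu_6$, and $\alpha^{-1}g$ fixes $V_1$ pointwise.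

(c) Both roots lie in a negative definite space $v^\perp$. If they are not proportional, the Cauchy--Schwarz inequality gives $|\langle r,r'\rangle|<1$, and $\langle r,r'\rangle\in\mathcal O$ must be $0$.
\end{proof}

We call a character of $\Gamma_n$ \emph{admissible} if it has finite order and is trivial on $\mu_6$ and on the reflections of Lemma~\ref{lem:reflections}(a).

If $f$ is holomorphic near a point of a mirror $r^\perp$ and $f\circ s_{r,\zeta}=\psi f$, expand $f(u+xr)=\sum_jf_j(u)x^j$ with $u\in r^\perp$. Then
\begin{equation}\label{eq:order}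
f_j=0\quad\text{unless}\quad\zeta^j=\psi .
\end{equation}
This links characters to orders of vanishing.

\subsection{Coordinates at a cusp}\label{ss:cusp}

Let $n\ge1$, let $c\in L_n$ be primitive isotropic and $L_n=H\oplus M$ as in Lemma~\ref{lem:lattices}(a). Since $c^\perp$ is negative semidefinite, $\langle v,c\rangle\ne0$ on $\mathcal A$, and each point of $\mathbb B^n$ has a unique representative
\[
v=zc+d+y,\qquad y\in M\otimes\mathbb C,\qquad \langle v,v\rangle=2\operatorname{Re}z+\langle y,y\rangle>0 .
\]
For $x\in M$ and $\alpha\in\mathcal O$ with $\operatorname{Tr}\alpha=-\langle x,x\rangle$ define the \emph{translation} $t_{x,\alpha}$ by $c\mapsto c$, $d\mapsto d+x+\alpha c$, $y\mapsto y-\langle y,x\rangle c$ for $y\in M$. The image of $d$ has norm $\operatorname{Tr}\alpha+\langle x,x\rangle=0$ and product $\langle y,x\rangle-\langle y,x\rangle=0$ with the image of $y$, and the other products are unchanged. In coordinates,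
\begin{equation}\label{eq:heis}
t_{x,\alpha}(z,y)=(z+\alpha-\langle y,x\rangle,\ y+x),\qquad t_{x,\alpha}t_{x',\alpha'}=t_{x+x',\,\alpha+\alpha'-\langle x',x\rangle},
\end{equation}
so the translations form a subgroup of $\Gamma_n$. For each $x$ one may take $\alpha=\langle x,x\rangle\omega$, and $\alpha$ is unique modulo $\{\alpha\in\mathcal O:\operatorname{Tr}\alpha=0\}=\theta\mathbb Z$.

\begin{lemma}\label{lem:cusp}
\begin{itemize}
\item[(a)] The stabilizer of $Ec$ in $\Gamma_n$ is generated by $\mu_6$, $\mathrm U(M)$ and the translations; an element that fixes $c$ and acts trivially on $c^\perp/\mathcal Oc$ is a translation.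
\item[(b)] Let $\mathcal H_c(K)=\{v\in\mathcal A:\langle v,v\rangle>K|\langle v,c\rangle|^2\}$. For $K\ge2$ and nonproportional primitive isotropic $c,c'$, the horoballs $\mathcal H_c(K)$ and $\mathcal H_{c'}(K)$ are disjoint.
\item[(c)] For $n=1,2$, the group $\Gamma_n$ is generated by the stabilizer of $Ec$ and the swap $s_{c-d,-1}\colon c\leftrightarrow d$, and it is transitive on isotropic lines.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Multiplying $g$ by a scalar and by an element of $\mathrm U(M)$, we may assume that $gc=c$ and that $g$ is trivial on $c^\perp/\mathcal Oc\cong M$. From $\langle gd,c\rangle=1$ we get $gd=d+x+\alpha c$, and $\langle gd,gd\rangle=0$ gives $\operatorname{Tr}\alpha=-\langle x,x\rangle$. For $y\in M$ we have $gy=y+\beta c$, and $\langle gy,gd\rangle=0$ gives $\beta=-\langle y,x\rangle$.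

(b) Let $\langle v,v\rangle=1$ and write $c=\alpha v+c_0$, $c'=\alpha'v+c_0'$ with $c_0,c_0'\in v^\perp$ of norms $-|\alpha|^2$, $-|\alpha'|^2$. Cauchy--Schwarz gives $|\langle c,c'\rangle|\le2|\alpha\alpha'|$. The product $\langle c,c'\rangle$ is a nonzero element of $\mathcal O$, because the isotropic vectors of $c^\perp$ are the multiples of $c$. So $|\alpha|^2$ and $|\alpha'|^2$ cannot both be less than $\frac12$.

(c) The vector $c-d$ is a long root and $s_{c-d,-1}(c)=c+\langle c,c-d\rangle(c-d)=d$. Let $n=2$, $M=\mathcal Or$ with $r$ a short root, and let $\alpha c+\beta d+\gamma r$ be primitive isotropic with $\beta\ne0$. Translations fix $\beta$ and act on $(z,y)=(\alpha/\beta,\gamma/\beta)$ by \eqref{eq:heis}. Every point of $\mathbb C$ is at squared distance at most $\frac13$ from $\mathcal O$, so we may assume $|y|^2\le\frac13$, and then, using $z\mapsto z+\theta$, $|\operatorname{Im}z|\le\frac{\sqrt3}2$. Isotropy says $2\operatorname{Re}z=|y|^2$, so $|z|^2\le\frac1{36}+\frac34<1$, and the swap lowers the nonnegative integer $|\beta|^2$. When $\beta=0$, isotropy forces $\gamma=0$, and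 the vector is a unit times $c$. For $n=1$ the same steps apply with $\gamma=0$. Given $g\in\Gamma_n$, move $gc$ to a unit times $c$ by a product $h$ of translations and swaps; then $hg$ stabilizes $Ec$.
\end{proof}

\section{Dimension one: the method by hand}\label{sec:one}

For $n=1$ we add to the definition of a modular form of weight $k$ the condition that $f(v)\langle v,c\rangle^k$ be bounded on $\mathcal H_c(K)$; by Lemma~\ref{lem:cusp}(c) there is one cusp. Put $z=-\theta\tau$, so that $\operatorname{Re}z=\sqrt3\operatorname{Im}\tau$, and $F(\tau)=f(zc+d)$.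

\begin{proposition}\label{prop:R1}
$R_1=\mathbb C[a^6,\Delta]$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:cusp}, $\Gamma_1$ is generated by $\mu_6$, $z\mapsto z+\theta$ and the swap. Invariance under these means $6\mid k$, $F(\tau-1)=F(\tau)$, and $f(zc+d)=f(c+zd)=z^{-k}f(z^{-1}c+d)$. Since $z^{-1}=-\theta\cdot(-1/3\tau)$ and $z=\sqrt3\,\tau/i$, the last condition is $F|W=F$. By Lemma~\ref{lem:gamma0} and Proposition~\ref{prop:level3}, $R_1$ is the part of $\mathbb C[a,\Delta]$ of weight divisible by $6$.
\end{proof}

The compactified quotient $X_1=\Gamma_1\backslash\mathbb B^1\sqcup\{\text{cusp}\}$ is a smooth curve, and $q$ is a local coordinate at the cusp, whose stabilizer acts through $\tau\mapsto\tau+1$.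

We now find the same answer again by restriction to a short mirror. Take $r=c+\omega d$. Its mirror is spanned by $v_0=-\omega c+d$, since $\langle zc+d,r\rangle=z\bar\omega+1$; this is the point $\tau_0=\omega/\theta=\frac12+\frac{\sqrt3}6i$. Let $g$ be the translation $z\mapsto z+\theta$ followed by the swap, and $\zeta=-\bar\omega=e^{\pi i/3}$. As $-\omega+\theta=-\bar\omega$, we get $gv_0=c-\bar\omega d=\zeta v_0$. Since $\det g=-1$, $g$ acts on $r$ by $-\zeta^{-1}=\zeta^2$, so $\zeta^{-1}g=s_{r,\zeta}$ is the reflection of order $6$.

\emph{The form that cuts out the mirror.} Regard $a$ as a function on $\mathcal A_1$ of degree $-1$; it is invariant under translations and the swap. Then $a(v_0)=a(gv_0)=\zeta^{-1}a(v_0)$, so $a(\tau_0)=0$. The element $g^2$ acts on $\mathbb H$ as $wT^{-1}wT^{-1}=-U^{-1}T^{-1}\in\Gamma_0(3)$ and has order $3$ there, so $e_{\tau_0}=3$. In the valence formula for $a^2$ the total is $\frac23$, and $\tau_0$ contributes at least $\frac23$. Hence $a$ has simple zeros on the orbit of $\tau_0$ and no other zeros, and $a^6\in R_1$ vanishes exactly on that orbit, to order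 $6$.

\emph{The kernel.} If $F\in R_1$ vanishes at $\tau_0$, then by \eqref{eq:order} it vanishes there to order at least $6$, and likewise on the whole orbit. So $F/a^6$ is holomorphic, also at the cusp since $a=1+\cdots$. The kernel of restriction to $\mathbb C^\times v_0$ is $a^6R_1$.

\emph{The image.} Here $r^\perp\cong L_0$, whose unitary group is $\mu_6$. The invariant functions on $\mathbb C^\times v_0$ of degree $-k\le0$ form the ring $\mathbb C[t^{-6}]$, $t$ the coordinate. Restriction is onto, because $\Delta$ has weight $6$ and $\Delta(\tau_0)\ne0$.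

Thus a form $F$ of weight $6m$ is $\beta\Delta^m+a^6F_1$ with $F_1$ of weight $6m-6$, and induction on $m$ gives $R_1=\mathbb C[\Delta,a^6]$: the generator of the ring of the mirror is lifted, and the equation of the mirror is adjoined. The step on the kernel carries over to all $n$ without change. What is not available for $n\ge2$ is an explicit form playing the role of $a^6$, and explicit lifts playing the role of $\Delta$.

\section{Two Borcherds products}\label{sec:products}

Borcherds' construction produces forms with prescribed zeros on the symmetric domain of an orthogonal group $\mathrm O(2,l)$. The trace form of $L_n$ has signature $(2,2n)$, and the ball embeds in its domain, so we construct there and restrict. We want one form for the short mirrors, to serve in \eqref{eq:goal}, and one for the long mirrors, to measure the rest of the ramification.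

\begin{proposition}\label{prop:products}
Let $2\le n\le7$ and $u_n=-3n^2+51n-81$. There are holomorphic functions $\Phi_n,\Psi_n$ on $\mathcal A_n$, homogeneous of degrees $-6(8-n)$ and $-6u_n$, that transform under $\Gamma_n$ by characters of finite order. The divisor of $\Phi_n$ is $6$ times the sum of the short mirrors, and that of $\Psi_n$ is $6$ times the sum of the long mirrors. The character $\chi_n$ of $\Phi_n$ is admissible.
\end{proposition}

We recall the theorem that we use. Let $\Lambda$ be an even lattice of signature $(2,2n)$ with quadratic form $Q(x)=(x,x)/2$ and dual $\Lambda'$, and let $\mathbf e(x)=e^{2\pi ix}$. The Weil representation $\rho$ of $\mathrm{SL}_2(\mathbb Z)$ on the group algebra $\mathbb C[\Lambda'/\Lambda]$, with basis $\mathfrak e_\gamma$, is the unitary representation with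
\[
\rho(T)\mathfrak e_\gamma=\mathbf e(Q(\gamma))\mathfrak e_\gamma,\qquad \rho(S)\mathfrak e_\gamma=\frac{i^{n-1}}{\sqrt{|\Lambda'/\Lambda|}}\sum_\delta\mathbf e(-(\gamma,\delta))\mathfrak e_\delta,\qquad\rho(-1)\mathfrak e_0=(-1)^{n-1}\mathfrak e_0 .
\]
A \emph{weakly holomorphic form of weight $k$ and type $\rho$} is a holomorphic $f\colon\mathbb H\to\mathbb C[\Lambda'/\Lambda]$ with $f|_kg=\rho(g)f$ whose expansion $f=\sum_\delta\sum_{m\in Q(\delta)+\mathbb Z}c_\delta(m)q^m\mathfrak e_\delta$ has finitely many terms with $m<0$. Let $\mathcal P$ be one of the two components of $\{Z\in\Lambda\otimes\mathbb C:(Z,Z)=0,\ (Z,\bar Z)>0\}$ and $\mathrm O^+(\Lambda)$ its stabilizer in $\mathrm O(\Lambda)$.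

\begin{theorem}[Borcherds {\cite[Theorem 13.3]{Bo}}]\label{thm:borcherds}
Let $f$ be a weakly holomorphic form of weight $1-n$ and type $\rho$, invariant under $\mathrm O(\Lambda)$, with $c_\delta(m)\in\mathbb Z$ for $m\le0$ and $c_0(0)$ even. There is a meromorphic function $\Xi$ on $\mathcal P$, homogeneous of degree $-c_0(0)/2$ and transforming under $\mathrm O^+(\Lambda)$ by a unitary character, whose zeros and poles lie on the divisors $\lambda^\perp$ with $\lambda\in\Lambda'$, $Q(\lambda)<0$; the order along $\lambda^\perp$ is $\sum_{t>0,\ t\lambda\in\Lambda'}c_{t\lambda}(Q(t\lambda))$.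
\end{theorem}

\begin{proof}[Proof of Proposition~\ref{prop:products}]
Let $\Lambda$ be $L_n$ with the trace form. By \eqref{eq:dual}, $\Lambda'=\theta^{-1}L_n$, $|\Lambda'/\Lambda|=3^{n+1}$ and $3Q(\Lambda')\subset\mathbb Z$.

\emph{From scalar to vector-valued forms.} We have $\rho(T)^3=1$, hence $\rho(U)=1$, and $\rho(T)\mathfrak e_0=\mathfrak e_0$. By Lemma~\ref{lem:gamma0}, $\Gamma_1(3)$ fixes $\mathfrak e_0$, and $-1$ acts on it by $(-1)^{n-1}$. Let $F=\sum_mb(m)q^m$ be holomorphic on $\mathbb H$, with integral coefficients and a pole of finite order at $\infty$, and with $F|W=F$ in weight $k=1-n$. Then $F$ is invariant under $\Gamma_1(3)$ and $F|_k(-1)=(-1)^{n-1}F$, so the term $(F|_kg)\,\rho(g)^{-1}\mathfrak e_0$ depends only on the coset $\Gamma_0(3)g$. The sum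
\[
f=\sum_{g\in\Gamma_0(3)\backslash\mathrm{SL}_2(\mathbb Z)}(F|_kg)\,\rho(g)^{-1}\mathfrak e_0
\]
satisfies $f|_kh=\rho(h)f$, as one sees by replacing $g$ with $gh$. Coset representatives are $1,S,ST,ST^2$. From $F|W=F$ at the point $\tau/3$ and from unitarity,
\[
(F|_kS)(\tau)=\tau^{n-1}F(-1/\tau)=(\sqrt3\,i)^{n-1}F(\tau/3),\qquad\rho(S)^{-1}\mathfrak e_0=i^{-(n-1)}3^{-(n+1)/2}\sum_\delta\mathfrak e_\delta .
\]
The constants multiply to $\frac13$, and $\rho(ST^j)^{-1}=\rho(T)^{-j}\rho(S)^{-1}$, so
\[
f=F\mathfrak e_0+\frac13\sum_{j=0}^2\sum_\delta F\Big(\frac{\tau+j}3\Big)\mathbf e(-jQ(\delta))\,\mathfrak e_\delta .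
\]
The average over $j$ keeps the terms $b(l)q^{l/3}$ with $l/3\in Q(\delta)+\mathbb Z$. Therefore
\begin{equation}\label{eq:coeff}
c_0(m)=b(m)+b(3m),\qquad c_\delta(m)=b(3m)\quad(\delta\ne0,\ m\in Q(\delta)+\mathbb Z).
\end{equation}
These are integers, $c_0(0)=2b(0)$, and $f$ is $\mathrm O(\Lambda)$-invariant because $c_\delta$ depends only on $Q(\delta)$ modulo $\mathbb Z$ and on whether $\delta=0$.

\emph{The two inputs.} We need $F$ with principal part $q^{-1}$ or $q^{-2}$. Powers of $\Delta$ are the natural denominators, having no zeros on $\mathbb H$, and the numerators are taken from $\mathbb C[a,\Delta]$. With $m=13-n$ put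
\[
F_1=\frac{a^{7-n}}\Delta,\qquad F_2=\frac{a^{m}}{\Delta^2}-(6m+12)\frac{a^{7-n}}{\Delta}.
\]
Both have weight $1-n$, integral coefficients, and are $W$-invariant. They are holomorphic on $\mathbb H$ because $n\le7$; for $n\ge8$ the factor $a^{7-n}$ has a pole at the point $\tau_0$ of Section~\ref{sec:one}. From $\Delta^{-1}=q^{-1}(1+6q+\cdots)$ we get $F_1=q^{-1}+6(8-n)+\cdots$. From $a^m=1+6mq+18m(m-1)q^2+\cdots$ and $\Delta^{-2}=q^{-2}(1+12q+90q^2+\cdots)$ we get
\[
a^m\Delta^{-2}=q^{-2}+(6m+12)q^{-1}+(18m^2+54m+90)+\cdots .
\]
Since $8-n=m-5$, this gives $F_2=q^{-2}+0\,q^{-1}+b(0)+\cdots$ with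
\[
b(0)=18m^2+54m+90-36(m+2)(m-5)=6(-3m^2+27m+75)=6u_n .
\]

\emph{The products.} Let $p\in\{1,2\}$ and $F=F_p$. By \eqref{eq:coeff}, the nonzero coefficients of negative index are $c_0(-p)=1$ and $c_\delta(-p/3)=1$ for $Q(\delta)\equiv-p/3$. So the vectors $\lambda\in\Lambda'$ with $Q(\lambda)<0$ and $c_\lambda(Q(\lambda))\ne0$ are the vectors $x$ and $\theta^{-1}x$ with $x\in L_n$ of norm $-p$; call them \emph{contributing}. Two contributing vectors on one ray differ by a rational factor $t>0$ with $t^2\in\{1,3,\frac13\}$, so they are equal. Hence $\Xi$ is holomorphic, homogeneous of degree $-b(0)$, with simple zeros exactly on the $\lambda^\perp$, one for each contributing pair $\pm\lambda$. Its character has finite order: $\mathrm O^+(\Lambda)$ is a lattice in a Lie group with finitely many components whose Lie algebra $\mathfrak{so}(2,2n)$ is simple of real rank $2$ for $n\ge2$; such a lattice has property (T), and a discrete group with property (T) has finite abelianization.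

\emph{Restriction to the ball.} View $V$ as the real space $\Lambda\otimes\mathbb R$ with the complex structure $\mathbf j$, multiplication by $i$. Define $\iota\colon V\to\Lambda\otimes\mathbb C$ by $\iota(v)=\frac12(v\otimes1-\mathbf jv\otimes i)$. It is $\mathrm U(V)$-equivariant, and $\iota(\mathbf jv)=\frac12(\mathbf jv\otimes1+v\otimes i)=i\,\iota(v)$. From $(\mathbf jv,\mathbf jv)=(v,v)=2\langle v,v\rangle$ and $(v,\mathbf jv)=0$ we get $(\iota v,\iota v)=0$ and $(\iota v,\overline{\iota v})=\langle v,v\rangle$, and for $x\in V$
\[
(\iota v,x)=\operatorname{Re}\langle v,x\rangle-i\operatorname{Re}\big(i\langle v,x\rangle\big)=\langle v,x\rangle .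
\]
The cone $\mathcal A$ is connected, so $\iota(\mathcal A)$ lies in one component, which we take as $\mathcal P$; since $\Gamma_n$ preserves $\iota(\mathcal A)$, it lies in $\mathrm O^+(\Lambda)$. Put $\Phi_n=\Xi\circ\iota$ for $p=1$ and $\Psi_n=\Xi\circ\iota$ for $p=2$. The function $(Z,\lambda)$ is a reduced equation of $\lambda^\perp$ on $\mathcal P$: its differential vanishes on the tangent space $Z^\perp$ only if $\lambda\in\mathbb CZ$, and $\lambda$ is not isotropic. So $\Xi$ is locally a unit times a finite product of such functions, and $\Xi\circ\iota$ is locally a unit times the product of the $\langle v,\lambda\rangle$. The contributing vectors proportional to a root $x$ are the twelve vectors $\zeta x$, $\zeta\theta^{-1}x$ with $\zeta\in\mu_6$, which form six pairs $\pm\lambda$. So the order along $x^\perp$ is $6$.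

\emph{The character $\chi_n$.} On $\mu_6$ it is $\zeta^{-6(8-n)}=1$. For a short root $r$, \eqref{eq:order} with $f_6\ne0$ gives $\chi_n(s_{r,\zeta})=\zeta^6=1$. A long mirror is not a short mirror, so $\Phi_n$ does not vanish identically on it, and \eqref{eq:order} with $f_0\neq0$ gives $\chi_n(s_{r,-1})=1$.
\end{proof}

We do not yet know that $\chi_n=1$, since we have no generators of $\Gamma_n$ for all $n\le7$. This will be proved in the induction, and it is the reason for carrying characters through the next two sections. The number that governs the geometry is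
\[
\kappa_n=5(8-n)+u_n-(n+1)=3(n-1)(14-n).
\]
\begin{center}
\begin{tabular}{c|cccccc}
$n$&$2$&$3$&$4$&$5$&$6$&$7$\\ \hline
$6(8-n)$&$36$&$30$&$24$&$18$&$12$&$6$\\
$u_n$&$9$&$45$&$75$&$99$&$117$&$129$\\
$\kappa_n$&$36$&$66$&$90$&$108$&$120$&$126$
\end{tabular}
\end{center}

\section{The Baily--Borel compactification}\label{sec:geometry}

To prove that restriction is surjective we realize modular forms as sections of sheaves on $X=X_n=\operatorname{Proj}R_n$ and apply a vanishing theorem. The sheaves are not line bundles, and $X$ is singular, so we must control both.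

\subsection{Sheaves of modular forms}\label{ss:sheaves}

In this subsection $n\ge2$ is arbitrary. For $\Gamma\subset\Gamma_n$ of finite index, the theorem of Baily and Borel says the following. The set $\Gamma\backslash\mathbb B^n$ together with finitely many cusps, one for each $\Gamma$-orbit of isotropic lines $Ec$, is a normal projective variety; the images of the horoballs $\mathcal H_c(K)$, with the cusp added, form a basis of neighborhoods of the cusp of $c$; the algebra $M_*(\Gamma)$ is finitely generated, the variety is $\operatorname{Proj}M_*(\Gamma)$, and the forms of a suitable weight embed it in projective space. We write $X^\circ=\Gamma_n\backslash\mathbb B^n\subset X$. By Lemma~\ref{lem:cusp}(b), for $K\ge2$ the image of $\mathcal H_c(K)$ is its quotient by $\mathbb C^\times$ and the stabilizer of $Ec$. On a normal complex space, holomorphic functions extend across closed analytic subsets of codimension at least $2$, in particular across cusps. By GAGA we pass freely between algebraic and analytic coherent sheaves on projective varieties.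

For $j\in\mathbb Z$ and a character $\chi$ of $\Gamma_n$ of finite order, let $\mathcal M_{j,\chi}$ be the sheaf on $X$ whose sections over $U$ are the holomorphic functions $f$ on the preimage of $U\cap X^\circ$ in $\mathcal A$ with $f(tv)=t^{-j}f(v)$ and $f\circ\gamma=\chi(\gamma)f$. Put $\mathcal M_j=\mathcal M_{j,1}$. Then $H^0(X,\mathcal M_{j,\chi})=M_j(\Gamma_n,\chi)$ and $\mathcal M_0=\mathcal O_X$.

\emph{Neat covers.} A subgroup $\Gamma'$ is \emph{neat} if for each $g\in\Gamma'$ the subgroup of $\mathbb C^\times$ generated by the eigenvalues of $g$ is torsion free. Principal congruence subgroups of suitable level are neat, so for any finite set of characters of finite order there is a neat normal subgroup $\Gamma'\subset\Gamma_n$ of finite index in their kernels. Let $X'$ be its compactification and $\pi\colon X'\to X$ the quotient by $\Gamma_n/\Gamma'$. The group $\Gamma_n$ acts properly on $\mathbb B^n$, with finite stabilizers, so the torsion-free group $\Gamma'$ acts freely. An element of $\Gamma'$ stabilizing $Ec$ acts on $\mathcal Oc$ and on the definite lattice $c^\perp/\mathcal Oc$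 with finite order, hence trivially by neatness; so it is a translation. Thus $\langle v,c\rangle^{-j}$ is a nowhere vanishing local form of weight $j$ near the cusp, and every other one is a function on $X'$ times it. The forms of weight $j$ for $\Gamma'$ therefore make up an invertible sheaf $\lambda'^{\,j}$, the $j$-th power of $\lambda'$, and $\lambda'$ is ample by Baily--Borel. It follows that
\begin{equation}\label{eq:weight0}
M_j(\Gamma_n,\chi)=0\quad(j<0),\qquad M_0(\Gamma_n,\chi)\subset\mathbb C ,
\end{equation}
and $R_n$ is a domain of Krull dimension $n+1$.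

\emph{Averaging.} Let $G$ be the stabilizer in $\Gamma_n$ of the line $[v]\in\mathbb B^n$, and write $gv=\mu(g)v$ for $g\in G$. By properness, $[v]$ has a $G$-stable neighborhood that is disjoint from its translates by $\Gamma_n\setminus G$. So the stalk of $\mathcal M_{j,\chi}$ at the image of $[v]$ consists of the germs along $\mathbb C^\times v$ of degree $-j$ with $f\circ g=\chi(g)f$ for $g\in G$. We claim:
\begin{equation}\label{eq:average}
\text{if }\chi\mu^j=1\text{ on }G,\text{ the stalk of $\mathcal M_{j,\chi}$ is generated by a germ $f$ with }f(v)\ne0 .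
\end{equation}
Indeed $f(u)=\sum_{g\in G}\chi(g)^{-1}\langle gu,v\rangle^{-j}$ has the right equivariance and $f(v)=|G|\langle v,v\rangle^{-j}$, and any other germ divided by $f$ is a germ of $\mathcal O_X$.

Recall that on a normal variety a coherent sheaf is reflexive if and only if it is torsion free and its sections extend across closed subsets of codimension at least $2$; reflexive sheaves of rank $1$ are the sheaves $\mathcal O_X(D)$ of Weil divisors $D$; a map of reflexive sheaves that is an isomorphism outside codimension $2$ is an isomorphism; and $D$ is \emph{$\mathbb Q$-Cartier} if some multiple $mD$, $m>0$, is Cartier.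

\begin{lemma}\label{lem:sheaves}
\begin{itemize}
\item[(a)] Each $\mathcal M_{j,\chi}$ is coherent and reflexive.
\item[(b)] There is $N\in6\mathbb Z_{>0}$ such that $\mathcal M_N$ is invertible, ample and generated by global sections, with nowhere vanishing local generators; $\pi^*\mathcal M_N=\lambda'^{\,N}$ and $\mathcal M_{j,\chi}\otimes\mathcal M_N=\mathcal M_{j+N,\chi}$. Put $\lambda=\frac1N[\mathcal M_N]$.
\item[(c)] Let $\chi$ be admissible and $6\mid j$. Outside a closed set $Z\subset X$ of codimension at least $2$, $\mathcal M_{j,\chi}$ is generated locally by a form without zeros. It equals $\mathcal O_X(D_{j,\chi})$ with $D_{j,\chi}$ $\mathbb Q$-Cartier and $D_{j,\chi}\sim_{\mathbb Q}j\lambda$.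
\end{itemize}
\end{lemma}

\begin{proof}
(a) With $\Gamma'\subset\ker\chi$, the sheaf $\mathcal M_{j,\chi}$ is the $\chi$-isotypic summand of $\pi_*\lambda'^{\,j}$, so it is coherent and torsion free. Sections extend across codimension $2$ by Hartogs' theorem on $\mathcal A$, and across the cusps by definition.

(b) Fix a neat normal $\Gamma'$ of index $m$ and let $6m\mid N$. If $g$ stabilizes $[v]$, then $g^m\in\Gamma'$ has finite order, so $g^m=1$ and $\mu(g)^N=1$; now \eqref{eq:average} applies. At a cusp, $\langle v,c\rangle^{-N}$ is invariant under the stabilizer of $Ec$, which multiplies $c$ by sixth roots of unity, and it generates the stalk because $X$ is normal. These generators also generate $\lambda'^{\,N}$, and multiplication by them identifies $\mathcal M_{j,\chi}$ with $\mathcal M_{j+N,\chi}$ locally. A line bundle whose pullback under a finite surjective map is ample is ample. Replace $N$ by a multiple to obtain global generation; this does not change $\lambda$.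

(c) The fixed set in $\mathbb B^n$ of a nonscalar element is a linear subball, and by properness these sets form a locally finite family. By Lemma~\ref{lem:reflections}(b) those of codimension $1$ are the short and long mirrors. Let $Z$ consist of the cusps and the images of the fixed sets of codimension at least $2$ and of the intersections of two distinct mirrors. For $[v]$ not over $Z$, the group $G$ is $\mu_6$, or is generated by $\mu_6$ and the reflections in the one mirror through $v$. In both cases $\chi=1$ on $G$ and $\mu(G)=\mu_6$, so \eqref{eq:average} applies. With (a), $\mathcal M_{j,\chi}$ is reflexive of rank $1$. If $\chi^m=1$ and $N\mid mj$, multiplication of $m$ sections gives a map $\mathcal O_X(mD_{j,\chi})\to\mathcal M_{mj}=\mathcal M_N^{\otimes mj/N}$, which outside $Z$ takes a generator to a form without zeros. So it is an isomorphism.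
\end{proof}

Admissibility is what makes the class of $D_{j,\chi}$ equal to $j\lambda$: if $\chi$ were nontrivial on a reflection, \eqref{eq:order} would force all sections to vanish on its mirror.

\subsection{The canonical class}

From here to the end of Section~\ref{sec:induction}, $2\le n\le7$. Choose $\Gamma'$ in the kernels of the characters of $\Phi_n$ and $\Psi_n$, so that these are sections of $\lambda'^{\,6(8-n)}$ and $\lambda'^{\,6u_n}$. Let $H_1',H_2'$ be the reduced divisors on $X'$ given by the short and long mirrors, and $B_1,B_2$ their reduced images in $X$. The description of $G$ in the last proof shows that $\pi$ is ramified in codimension $1$ exactly along $H'_1$, with index $6$, and along $H'_2$, with index $2$. Its ramification divisor is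
\begin{equation}\label{eq:ram}
\operatorname{Ram}=5H_1'+H_2'=\tfrac56\operatorname{div}\Phi_n+\tfrac16\operatorname{div}\Psi_n,\qquad \pi^*K_X=K_{X'}-\operatorname{Ram}.
\end{equation}

\begin{proposition}\label{prop:canonical}
$K_X$ is $\mathbb Q$-Cartier and $K_X\sim_{\mathbb Q}-\kappa_n\lambda$.
\end{proposition}

\begin{proof}
Let $m>0$ kill the characters of $\Phi_n$ and $\Psi_n$. A form vanishing to order $l$ along a mirror of ramification index $e$ defines, by Lemma~\ref{lem:sheaves}(c), a section vanishing to order $l/e$ along its image. So $\Phi_n^m$ and $\Psi_n^m$ have divisors $mB_1$ and $3mB_2$ on $X$, whence $B_1\sim_{\mathbb Q}6(8-n)\lambda$ and $B_2\sim_{\mathbb Q}2u_n\lambda$.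

Let $v_0,\dots,v_n$ be linear coordinates on $V$ and $\Omega=\sum_i(-1)^iv_i\,dv_0\wedge\dots\wedge\widehat{dv_i}\wedge\dots\wedge dv_n$, the contraction of the volume form with the Euler field. It is homogeneous of degree $n+1$, and $\gamma^*\Omega=\det(\gamma)\Omega$ with $\det\gamma\in\mu_6$. If $h$ has degree $-l(n+1)$, then $h\,\Omega^{\otimes l}$ descends to an $l$-fold canonical form on $\mathbb B^n$ with the same divisor as $h$. Take $0\ne h\in M_{N(n+1)}(\Gamma_n)$. Then $h\,\Omega^{\otimes N}$ is $\Gamma_n$-invariant and descends to a rational $N$-fold canonical form on $X$. Along a mirror of index $e$ with equation $t$, the coordinate on $X$ is $s=t^e$, and $(dt)^{\otimes N}$ is a constant times $s^{-N(e-1)/e}(ds)^{\otimes N}$. So the divisor of the form on $X$ is $\operatorname{div}(h)-N(\frac56B_1+\frac12B_2)$, and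
\[
K_X\sim_{\mathbb Q}(n+1)\lambda-\tfrac56B_1-\tfrac12B_2\sim_{\mathbb Q}\big(n+1-5(8-n)-u_n\big)\lambda=-\kappa_n\lambda.\qedhere
\]
\end{proof}

\subsection{Singularities}

Let $Y_0$ be a normal variety and $B$ a $\mathbb Q$-divisor, with coefficients of any sign, such that $K_{Y_0}+B$ is $\mathbb Q$-Cartier. For a birational morphism $f\colon Y\to Y_0$ from a normal variety and a prime divisor $F\subset Y$, the \emph{discrepancy} $a(F;Y_0,B)$ is the coefficient of $F$ in $K_Y-f^*(K_{Y_0}+B)$. The variety $Y_0$ is \emph{klt} if $K_{Y_0}$ is $\mathbb Q$-Cartier and $a(F;Y_0,0)>-1$ for all such $F$. We use four properties.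
\begin{itemize}
\item[(D1)] If $p\colon Y_1\to Y_0$ is proper birational and $K_{Y_1}+B^{(1)}=p^*(K_{Y_0}+B)$, then $(Y_1,B^{(1)})$ and $(Y_0,B)$ have the same discrepancies; compute both on a model dominating $Y_1$.
\item[(D2)] Subtracting an effective $\mathbb Q$-Cartier divisor from $B$ does not lower discrepancies, since its pullback is effective.
\item[(D3)] If $Y_0$ is smooth, $A$ is a smooth divisor and $0<\varepsilon\le1$, then $a(F;Y_0,(1-\varepsilon)A)>-1$. Indeed $a(F;Y_0,0)\ge0$, because regular forms pull back to regular forms. If $t$ is an equation of $A$, the form $\frac{dt}t\wedge dy_1\wedge\cdots$ pulls back to one with at most a simple pole along $F$, so $a(F;Y_0,A)\ge-1$. The discrepancy in question is the combination of these two with weights $\varepsilon$ and $1-\varepsilon$.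
\item[(D4)] Let $\pi\colon Y_0'\to Y_0$ be finite and surjective, $Y_0'$ normal, $K_{Y_0}$ $\mathbb Q$-Cartier, and $\pi^*K_{Y_0}=K_{Y_0'}+B'$. For $F\subset Y$ as above let $h\colon Y'\to Y$ be the normalization of $Y$ in the function field of $Y'_0$, and $F'\subset Y'$ a component over $F$ with ramification index $e$. Then $a(F';Y_0',B')+1=e\,(a(F;Y_0,0)+1)$. Indeed, near the generic point of $F'$ we have $K_{Y'}=h^*K_Y+(e-1)F'$ and $K_Y=f^*K_{Y_0}+a(F;Y_0,0)F$; compare \cite[Prop.~5.20]{KM}.
\end{itemize}

\begin{proposition}\label{prop:klt}
$X$ is klt.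
\end{proposition}

The cusps of $X'$ have discrepancy $-1$ (see \eqref{eq:toroidal} below), so $X'$ is not klt. The quotient $X$ is better because mirrors pass through every cusp.

\begin{proof}
By (D4) and \eqref{eq:ram} it suffices to show that all discrepancies of $(X',-\operatorname{Ram})$ exceed $-1$. Let $p\colon\widetilde X'\to X'$ be the toroidal compactification of Ash, Mumford, Rapoport and Tai, a smooth projective variety. Near the cusp of $c$ it is built as follows, in the coordinates of Section~\ref{ss:cusp}. The stabilizer $\Gamma'_c$ consists of translations. Those with $x=0$ form a group generated by $z\mapsto z+ih$ for some $h>0$. Divide by it using the coordinate $t=e^{-2\pi z/h}$, add the locus $t=0$, and divide by the rest of $\Gamma'_c$, which acts freely, through $y\mapsto y+x$ with $x$ in a sublattice of finite index in $M$. The fiber of $p$ over the cusp is thus a smooth divisor $A_c$, an abelian variety, with local equation $t$. Let $A=\sum A_c$, a disjoint union.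

Elements of $\Gamma'$ have determinant $1$ by neatness, so $h\mapsto h\Omega$ identifies $\lambda'^{\,n+1}$ with the canonical sheaf of $X'$. The generator $\langle v,c\rangle^{-(n+1)}$ corresponds to a constant times $dz\wedge dy_1\wedge\dots\wedge dy_{n-1}$, and $dz$ is a constant times $dt/t$. Hence
\begin{equation}\label{eq:toroidal}
K_{\widetilde X'}+A=p^*K_{X'} .
\end{equation}
Write $p^*\operatorname{Ram}=\widetilde{\operatorname{Ram}}+\sum e_cA_c$, with $\widetilde{\operatorname{Ram}}$ the strict transform. We claim that $e_c>0$ for every cusp. The lattice $M$ is negative definite unimodular of rank $n-1\in[1,6]$, so by Lemma~\ref{lem:lattices}(c) it contains a short or long root $r$. The points $zc+d$ with $z\to+\infty$ lie on $r^\perp$ and tend to the cusp. So $\Phi_n$ or $\Psi_n$, as a section of a line bundle on $X'$, vanishes at the cusp, and its pullback vanishes along $A_c$. In \eqref{eq:ram} both coefficients are positive and both divisors are effective Cartier divisors, so $e_c>0$.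

Now $p^*(K_{X'}-\operatorname{Ram})=K_{\widetilde X'}+\sum(1-e_c)A_c-\widetilde{\operatorname{Ram}}$. With $\varepsilon$ the minimum of $1$ and the $e_c$, the boundary on the right is $(1-\varepsilon)A$ minus an effective divisor. Apply (D1), (D2) and (D3).
\end{proof}

\subsection{Vanishing and depth}

A coherent sheaf $\mathcal F$ of rank one on $X$ is Cohen--Macaulay if $H^i_x(\mathcal F)=0$ for all closed points $x$ and all $i<n$, where $H^i_x$ is local cohomology.

\begin{proposition}\label{prop:vanishing}
Let $\chi$ be admissible and $6\mid j$. Then $\mathcal M_{j,\chi}$ is Cohen--Macaulay, and $H^i(X,\mathcal M_{j,\chi})=0$ for $i>0$ if $j>-\kappa_n$.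
\end{proposition}

\begin{proof}
The Kawamata--Viehweg theorem \cite[Thm.~1-2-5]{KMM} states: if $X$ is projective and klt, and $D$ is a $\mathbb Q$-Cartier Weil divisor with $D-K_X$ ample, then $H^i(X,\mathcal O_X(D))=0$ for $i>0$. Here $D_{j,\chi}-K_X\sim_{\mathbb Q}(j+\kappa_n)\lambda$.

For the first claim let $D=D_{j,\chi}$, $x\in X$, and let $m$ be minimal with $mD$ Cartier at $x$. On an affine neighborhood $U$ a trivialization of $\mathcal O(mD)$ makes $\bigoplus_{i=0}^{m-1}\mathcal O_U(iD)$ an algebra; its spectrum $U'\to U$, the index-one cover, is normal, finite and \'etale in codimension $1$. By (D4) with $B'=0$, $U'$ is klt, and klt varieties are Cohen--Macaulay \cite[Prop.~5.20, Thm.~5.22]{KM}. Local cohomology commutes with finite pushforward and direct sums, so the summand $\mathcal O_U(D)$ is Cohen--Macaulay.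
\end{proof}

\section{Restriction to a short mirror}\label{sec:restriction}

Fix a short root $r$, identify $r^\perp=L_{n-1}$, and view $\Gamma_{n-1}$ as the stabilizer of $r$ in $\Gamma_n$. The inclusion $\mathcal A_{n-1}\subset\mathcal A_n$ induces a holomorphic map $X_{n-1}^\circ\to X_n^\circ$. For primitive isotropic $c\in L_{n-1}$ the horoballs of $c$ in $\mathcal A_{n-1}$ lie in those of $c$ in $\mathcal A_n$, so the map extends continuously, sending cusps to cusps. As $X_{n-1}$ is normal, the extension $\nu\colon X_{n-1}\to X_n$ is holomorphic, hence a morphism.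

\begin{lemma}\label{lem:local}
Let $v\in\mathcal A_{n-1}$, and let $r=r_1,\dots,r_s$ represent the short roots of $L_n$ orthogonal to $v$ up to units. Then $L_n=\bigoplus\mathcal Or_i\oplus L'$. The stabilizers of $[v]$ in $\Gamma_n$ and $\Gamma_{n-1}$ are $G(6,1,s)\times G'$ and $G(6,1,s-1)\times G'$, where $G(6,1,s)$ is the group of monomial matrices with entries in $\mu_6$ acting on $\bigoplus\mathcal Or_i$, the subgroup $G(6,1,s-1)$ is the stabilizer of $r_1$, and $G'$ is the stabilizer of $[v]$ in $\mathrm U(L')$. The fiber of $\nu$ through $[v]$ is a single point, and $\nu$ is finite.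
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:reflections}(c) the $r_i$ are mutually orthogonal, so they split off, and $v\in L'\otimes\mathbb C$. An element stabilizing $[v]$ permutes the $r_i$ up to units, so it preserves both summands and acts monomially on the first; conversely $G(6,1,s)\times G'$ stabilizes $[v]$. Suppose $v'\in\mathcal A_{n-1}$ and $\gamma[v']=[v]$ with $\gamma\in\Gamma_n$. Then $\gamma r\perp v$, so $\gamma r$ is a unit times some $r_l$, and some $h\in G(6,1,s)$ has $h\gamma r=r$. Thus $h\gamma\in\Gamma_{n-1}$ takes $[v']$ to $[v]$. The fibers over cusps consist of cusps, so $\nu$ is proper with finite fibers.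
\end{proof}

Let $k\in6\mathbb Z$ and let $\chi$ be an admissible character of $\Gamma_n$ that is trivial on $\Gamma_{n-1}$. Let $\mathcal M^{(n-1)}_k$ be the sheaf of weight $k$ forms on $X_{n-1}$, with the boundedness condition at the cusp if $n-1=1$, and put $\mathcal N=\nu_*\mathcal M_k^{(n-1)}$, a coherent sheaf. Restriction of functions is an $\mathcal O_X$-linear map $\mathcal M_{k,\chi}\to\mathcal N$; for $n=2$ the boundedness holds because $f(v)\langle v,c\rangle^k$ extends holomorphically across the cusp of the normal surface $X'$. Let $\mathcal I\subset\mathcal N$ be the image.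

A section $f$ of $\mathcal M_{k,\chi}$ over $U$ that vanishes on $r^\perp$ vanishes on all short mirrors over $U$, by Lemma~\ref{lem:lattices}(b). Since $\chi$ is trivial on reflections of order $6$, \eqref{eq:order} shows that it vanishes to order at least $6$. So $f/\Phi_n$ is holomorphic away from the intersections of mirrors, hence everywhere. We obtain an exact sequence
\begin{equation}\label{eq:ses}
0\longrightarrow\mathcal M_{k-6(8-n),\,\chi\chi_n^{-1}}\xrightarrow{\ \Phi_n\ }\mathcal M_{k,\chi}\longrightarrow\mathcal I\longrightarrow0 .
\end{equation}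
Proposition~\ref{prop:vanishing} will give surjectivity onto $H^0(\mathcal I)$. It remains to compare $\mathcal I$ with $\mathcal N$. This is a local extension problem: several mirrors can meet at a point, and an invariant germ on one of them has to extend to a germ invariant under the larger stabilizer.

\begin{lemma}\label{lem:interior}
$\mathcal I_x=\mathcal N_x$ for every $x\in X_n^\circ$.
\end{lemma}

\begin{proof}
If $x\notin\nu(X_{n-1})$, then $\mathcal N_x=0$. Otherwise $x$ is the image of some $v\in\mathcal A_{n-1}$, and we use Lemma~\ref{lem:local}. The group $G(6,1,s)$ fixes $v$ and is generated by the reflections $s_{r_i,\zeta}$ and the transpositions $s_{r_i-r_j,-1}$, which are reflections in long roots; so $\chi=1$ on it. Also $\chi=1$ on $G'\subset\Gamma_{n-1}$.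

We describe the stalks on the affine slice $\{u:\langle u,v\rangle=\langle v,v\rangle\}$, which meets every line of $\mathcal A$ once. It is $\mathbb C^s\times S'$, with coordinates $\xi=(\xi_1,\dots,\xi_s)$ for $\sum\xi_lr_l$ and $S'=\{w\in L'\otimes\mathbb C:\langle w,v\rangle=\langle v,v\rangle\}$. If $gv=\mu(g)v$, then $\langle gu,v\rangle=\mu(g)\langle u,v\rangle$, so $\mu(g)^{-1}g$ preserves the slice, and invariance of a function of degree $-k$ under $g$ becomes $f(\mu(g)^{-1}gu)=\mu(g)^kf(u)$. Hence $\mathcal M_{k,\chi,x}$ is the space of germs $f(\xi,w)$ at $(0,v)$ that are invariant under $G(6,1,s)$ and fixed by the projector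
\[
(Pf)(\xi,w)=\frac1{|G'|}\sum_{g\in G'}\mu(g)^{-k}f\big(\mu(g)^{-1}\xi,\ \mu(g)^{-1}gw\big).
\]
Since $\nu^{-1}(x)$ is one point, $\mathcal N_x$ has the same description on $\{\xi_1=0\}$, with $G(6,1,s-1)$. The projector preserves $G(6,1,s)$-invariance and commutes with restriction to $\xi_1=0$.

Let $f'\in\mathcal N_x$. Invariance under the diagonal matrices makes $f'$ a convergent series in $\xi_2^6,\dots,\xi_s^6$ and $w$, and symmetry makes it a convergent series $\varphi(\sigma_1',\dots,\sigma'_{s-1},w)$ in the elementary symmetric functions of these sixth powers. Let $\sigma_l$ be the elementary symmetric functions of $\xi_1^6,\dots,\xi_s^6$; then $\sigma_l=\sigma_l'$ on $\xi_1=0$ for $l\le s-1$. So $f=\varphi(\sigma_1,\dots,\sigma_{s-1},w)$ is $G(6,1,s)$-invariant and restricts to $f'$, and $Pf\in\mathcal M_{k,\chi,x}$ restricts to $Pf'=f'$.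
\end{proof}

At the cusps such a computation would involve theta functions in $n-1$ variables. For $n\ge3$ depth replaces it.

\begin{proposition}\label{prop:surjective}
Let $3\le n\le7$, and let $\chi$ be admissible and trivial on $\Gamma_{n-1}$. Then restriction $M_k(\Gamma_n,\chi)\to M_k(\Gamma_{n-1})$ is surjective for all $k\in6\mathbb Z_{\ge0}$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:interior}, $\mathcal N/\mathcal I$ is supported at cusps. Let $x$ be a cusp. The first two sheaves in \eqref{eq:ses} are Cohen--Macaulay, so $H^1_x(\mathcal I)$ lies between $H^1_x(\mathcal M_{k,\chi})=0$ and $H^2_x(\mathcal M_{k-6(8-n),\chi\chi_n^{-1}})$, which is $0$ because $2<n$. A section of $\mathcal N$ supported at $x$ is the zero function, so $H^0_x(\mathcal N)=0$ and $H^0_x(\mathcal N/\mathcal I)$ injects into $H^1_x(\mathcal I)=0$. Thus $\mathcal I=\mathcal N$. The table in Section~\ref{sec:products} shows $k-6(8-n)\ge-6(8-n)>-\kappa_n$ for $n\ge3$, so the $H^1$ of the first term of \eqref{eq:ses} vanishes by Proposition~\ref{prop:vanishing}.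
\end{proof}

\section{Dimension two}\label{sec:two}

For $n=2$ the depth argument fails, and so does its conclusion. Here $M=\mathcal Or$, we identify $M\otimes\mathbb C$ with $\mathbb C$, the domain is $2\operatorname{Re}z>|y|^2$, and the mirror $r^\perp$ is $y=0$. By Lemma~\ref{lem:cusp} there is one cusp, and its stabilizer is generated by $\mu_6$, the reflections $s_{r,\zeta}\colon(z,y)\mapsto(z,\zeta y)$, and
\[
t_{x,\alpha}(z,y)=(z+\alpha+\bar xy,\ y+x),\qquad x,\alpha\in\mathcal O,\quad\operatorname{Tr}\alpha=|x|^2 .
\]

\begin{lemma}\label{lem:chi2}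
$\chi_2=1$.
\end{lemma}

\begin{proof}
The character $\chi_2$ is trivial on scalars, on the $s_{r,\zeta}$ and on the swap, so by Lemma~\ref{lem:cusp}(c) only translations remain. By \eqref{eq:heis}, $t_{x,\alpha}t_{x',\alpha'}$ and $t_{x',\alpha'}t_{x,\alpha}$ differ by $z\mapsto z+\bar xx'-\bar x'x$. For $x=1$, $x'=\omega$ this is $z\mapsto z+\theta$, which is therefore a commutator. So $\chi_2(t_{x,\alpha})$ depends only on $x$ and defines a homomorphism $\mathcal O\to\mathbb C^\times$. Since $s_{r,\zeta}t_{x,\alpha}s_{r,\zeta}^{-1}=t_{\zeta x,\alpha}$, this homomorphism is trivial on $(1-\zeta)\mathcal O$, which is $\mathcal O$ for $\zeta=e^{\pi i/3}$.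
\end{proof}

Let $6\mid k$ and $\chi=1$. Trivialize $\mathcal M_k$ and $\mathcal M^{(1)}_k$ at the cusps by $\langle v,c\rangle^{-k}$. Then $\mathcal N_{\mathrm{cusp}}=\mathbb C\{q\}$, the ring of convergent power series in $q=e^{-2\pi z/\sqrt3}=e^{2\pi i\tau}$.

\begin{lemma}\label{lem:cusp2}
$\mathcal I_{\mathrm{cusp}}$ is the set of series in $\mathbb C\{q\}$ without $q^1$-term.
\end{lemma}

\begin{proof}
An element of the stalk of $\mathcal M_k$ is a holomorphic function $f(z,y)$ on some $\{2\operatorname{Re}z-|y|^2>K\}$ invariant under the translations and the $s_{r,\zeta}$. Invariance under $z\mapsto z+\theta$ gives $f=\sum_{l\in\mathbb Z}\varphi_l(y)q^l$ with $\varphi_l$ entire, and the other conditions read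
\begin{equation}\label{eq:thetaeq}
\varphi_l(y+x)=e^{2\pi l(\bar xy+\alpha)/\sqrt3}\,\varphi_l(y),\qquad\varphi_l(\zeta y)=\varphi_l(y).
\end{equation}
Since $2\operatorname{Re}(\bar xy+\alpha)=|y+x|^2-|y|^2$, the function $|\varphi_l(y)|e^{-\pi l|y|^2/\sqrt3}$ is $\mathcal O$-periodic, hence bounded. Liouville's theorem gives $\varphi_l=0$ for $l<0$ and $\varphi_0$ constant.

Let $\sigma,\wp$ be the Weierstrass functions of the lattice $\mathcal O$. The function $\sigma(y)=y+\cdots$ is entire with simple zeros at $\mathcal O$, $\sigma(\zeta y)=\zeta\sigma(y)$ for $\zeta\in\mu_6$, and $\sigma(y+x)=\pm e^{\xi(x)(y+x/2)}\sigma(y)$, where the sign is $+$ exactly for $x\in2\mathcal O$ and $\xi(x)$ is the quasi-period of $\sigma'/\sigma$. The map $\xi$ is additive, and $(\sigma'/\sigma)(\zeta y)=\zeta^{-1}(\sigma'/\sigma)(y)$ gives $\xi(\zeta x)=\bar\zeta\xi(x)$; so $\xi(x)=\xi(1)\bar x$. Legendre's relation $\xi(1)\omega-\xi(\omega)=2\pi i$ gives $\xi(1)=2\pi/\sqrt3$. On the other hand, for $\alpha=-|x|^2\omega$ we have $e^{2\pi\alpha/\sqrt3}=(-1)^{|x|^2}e^{\pi|x|^2/\sqrt3}$, and $|x|^2$ is even exactly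 for $x\in2\mathcal O$, as $2$ is inert. Thus $\sigma$ satisfies the first equation in \eqref{eq:thetaeq} with $l=1$. So $\varphi_1/\sigma$ is an elliptic function with at most one simple pole modulo $\mathcal O$, hence constant. But $\varphi_1$ is even and $\sigma$ is odd, so $\varphi_1=0$. No element of $\mathcal I_{\mathrm{cusp}}$ has a $q^1$-term.

Conversely, $\sigma^2\wp$ and $\sigma^3\wp'$ are entire, take the values $1$ and $-2$ at $0$, and satisfy \eqref{eq:thetaeq} with $l=2,3$, because $\wp(\zeta y)=\zeta^{-2}\wp(y)$ and $\wp'(\zeta y)=\zeta^{-3}\wp'(y)$. So $p_2=\sigma^2\wp\,q^2$ and $p_3=\sigma^3\wp'q^3$ are invariant. They are bounded by constants times $e^{-\pi l(2\operatorname{Re}z-|y|^2)/\sqrt3}$, so they tend to $0$ at the cusp. A series without $q^1$-term is $P_1(q^2)-2q^3P_2(q^2)$ with convergent $P_1,P_2$, and it is the restriction of $P_1(p_2)+p_3P_2(p_2)$.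
\end{proof}

For the lattice $\mathcal O$ the Weierstrass equation is $\wp'^2=4\wp^3-g_3$ with $g_3\neq0$, so $p_3^2-4p_2^3=-g_3\sigma^6q^6$: near the cusp, the short mirrors through it, $\sigma(y)=0$, are cut out to order $6$ by the equation of a cuspidal cubic. The global statement is parallel.

\begin{proposition}\label{prop:R2}
$R_2=\mathbb C[g_6,g_{12},g_{18}]$ with algebraically independent $g_k$ of weight $k$, and $\Phi_2$ is a constant multiple of $g_{18}^2-g_{12}^3$.
\end{proposition}

\begin{proof}
By Lemmas~\ref{lem:interior} and~\ref{lem:cusp2}, $H^0(X_2,\mathcal I)$ is the space of $F\in M_k(\Gamma_1)$ without $q^1$-term. For $k>0$ we have $k-36>-\kappa_2=-36$, so $H^1(X_2,\mathcal M_{k-36})=0$, and by \eqref{eq:ses} and Lemma~\ref{lem:chi2} this space is the image of $M_k(\Gamma_2)$; for $k=0$ both consist of the constants. The kernel of $R_2\to R_1$ is $\Phi_2R_2$. Put $h_6=a^6-36\Delta=1+0q+\cdots$, so that $R_1=\mathbb C[h_6,\Delta]$. The $q^1$-coefficient of $\sum_j\beta_jh_6^{m-j}\Delta^j$ is $\beta_1$. Hence the image is spanned by the monomials with $j\ne1$ and equals $\mathbb C[h_6,\Delta^2,\Delta^3]$.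

Lift $h_6,\Delta^2,\Delta^3$ to $g_6,g_{12},g_{18}\in R_2$. A form of weight $k$ is a polynomial in these plus $\Phi_2$ times a form of weight $k-36$, so by \eqref{eq:weight0} and induction $R_2=\mathbb C[g_6,g_{12},g_{18},\Phi_2]$. The form $g_{18}^2-g_{12}^3$ has weight $36$ and restricts to $0$, so it equals $\epsilon\Phi_2$ with $\epsilon\in\mathbb C$. Suppose $\epsilon=0$. The meromorphic function $t=g_{18}/g_{12}$ satisfies $t^2=g_{12}$, so it is locally bounded, hence holomorphic, and $t\in M_6(\Gamma_2)$. It restricts to $\Delta$, which has a $q^1$-term, a contradiction. So $\epsilon\ne0$ and $\Phi_2$ is not needed as a generator. Three generators of a domain of dimension $3$ are algebraically independent.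
\end{proof}

\section{The induction: proof of Theorem~\ref{thm:A}}\label{sec:induction}

We prove by induction on $n$ that $\chi_n=1$ and that $R_n$ is as in the table. The case $n=2$ is Lemma~\ref{lem:chi2} and Proposition~\ref{prop:R2}. Let $3\le n\le7$.

\emph{Step 1: $\chi_n$ is trivial on $\Gamma_{n-1}$.} The form $\Phi_n$ restricts to zero on $r^\perp$, so we take its leading Taylor coefficient instead. Write $\Phi_n(w+xr)=x^6(\Phi^\circ(w)+O(x))$ for $w\in\mathcal A_{n-1}$. Replacing $(w,x)$ by $(tw,tx)$ shows that $\Phi^\circ$ has degree $-6(8-n)-6=-6(8-(n-1))$, and since $\Gamma_{n-1}$ fixes $r$, it transforms by $\chi_n|_{\Gamma_{n-1}}$. Near $w_0\in\mathcal A_{n-1}$, with $r=r_1,\dots,r_s$ as in Lemma~\ref{lem:local}, $\Phi_n$ is a unit times $\prod_l\langle v,r_l\rangle^6$, and $r_2,\dots,r_s$ represent the short roots of $L_{n-1}$ orthogonal to $w_0$. So $\Phi^\circ$ has the same divisor and weight as $\Phi_{n-1}$. The quotient $\Phi^\circ/\Phi_{n-1}$ is a nonzero form of weight $0$ with a character of finite order, hence a constant by \eqref{eq:weight0}, which applies as $n-1\ge2$. Therefore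 $\chi_n|_{\Gamma_{n-1}}=\chi_{n-1}=1$.

\emph{Step 2: $\chi_n=1$.} By Step 1, Proposition~\ref{prop:surjective} applies with $\chi=\chi_n$ and $k=0$: the constant $1\in M_0(\Gamma_{n-1})$ lifts to a nonzero element of $M_0(\Gamma_n,\chi_n)$. This element is constant by \eqref{eq:weight0}, so $\chi_n=1$.

\emph{Step 3: generators.} Now $\Phi_n\in R_n$, and \eqref{eq:ses} and Proposition~\ref{prop:surjective} with $\chi=1$ give the exact sequence \eqref{eq:goal}. Lift the $n$ generators of $R_{n-1}$ to homogeneous $g_1,\dots,g_n\in R_n$. Since $\Phi_n$ has positive weight, induction on the weight gives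
\begin{equation}\label{eq:gens}
R_n=\mathbb C[g_1,\dots,g_n,\Phi_n].
\end{equation}
As $R_n$ is a domain of dimension $n+1$, these generators are algebraically independent. Starting from $6,12,18$, we add the weights $30,24,18,12,6$ for $n=3,4,5,6,7$. This proves Theorem~\ref{thm:A}. \qed

\section{Dimension at least eight: proof of Theorem~\ref{thm:B}}\label{sec:eight}

The isomorphism $L\cong L_n$ is Lemma~\ref{lem:lattices}(b), and freeness for $2\le n\le7$ is Theorem~\ref{thm:A}. For the converse we use only Section~\ref{sec:lattices} without Lemma~\ref{lem:lattices}(c), and Section~\ref{ss:sheaves}. The obstruction is local and lives on the cone $\mathcal A$, where stabilizers act linearly.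

\begin{proposition}\label{prop:stabilizers}
Let $n\ge2$ and suppose that $R_n=\mathbb C[f_0,\dots,f_n]$ is free. Then $(f_0,\dots,f_n)$ induces a biholomorphic map from $\Gamma_n\backslash\mathcal A$ onto an open subset of $\mathbb C^{n+1}$, and for every $v\in\mathcal A$ the stabilizer $\Gamma_v=\{g\in\Gamma_n:gv=v\}$ is generated by reflections.
\end{proposition}

\begin{proof}
Let $k_i>0$ be the weight of $f_i$, and let $\mathbb C^\times$ act on $\mathbb C^{n+1}$ by $t\cdot(y_i)=(t^{-k_i}y_i)$. The fibers of $\mathbb C^{n+1}\setminus\{0\}\to\operatorname{Proj}R_n=X$ are the orbits. Let $Y^\circ$ be the preimage of $X^\circ$. By Lemma~\ref{lem:sheaves}(b) some form of weight $N$ is nonzero at any given $v$, so we get a holomorphic $\mathbb C^\times$-equivariant map $\varphi\colon\Gamma_n\backslash\mathcal A\to Y^\circ$ over the identity of $X^\circ$. Over the image $x$ of $[v]$ both fibers are single orbits, $\mathbb C^\times/\mu_e$ and $\mathbb C^\times/\mu_{e'}$. Here $\mu_e=\mu(G)$, with $G$ and $\mu$ as in \eqref{eq:average}, and $e'=\gcd\{k_i:f_i(v)\ne0\}$, which divides the weight of every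 form not vanishing at $v$. So $\varphi$ is surjective and $e\mid e'$. By \eqref{eq:average}, $\mathcal M_e$ has a germ at $x$ not vanishing at $v$. For large $l$ the coherent sheaf $\mathcal M_e\otimes\mathcal M_N^{\otimes l}=\mathcal M_{e+lN}$ is generated by global sections, so some form of weight $e+lN$ is nonzero at $v$. Thus $e'$ divides $e+lN$ and $N$, so $e'=e$ and $\varphi$ is bijective. The space $\Gamma_n\backslash\mathcal A$ is normal, being locally the quotient of a manifold by a finite group, and a holomorphic bijection between normal complex spaces of the same pure dimension is biholomorphic. Hence $\Gamma_n\backslash\mathcal A$ is smooth.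

The map $u\mapsto u-v$ is $\Gamma_v$-equivariant, so the germ of $\Gamma_n\backslash\mathcal A$ at the image of $v$ is the germ of $V/\Gamma_v$ at $0$. By the Chevalley--Shephard--Todd theorem, the quotient of $V$ by a finite linear group is smooth at $0$ only if the group is generated by reflections.
\end{proof}

Let $n\ge8$ and suppose that $R_n$ is free. We exhibit a stabilizer that is not generated by reflections. Let $P=E_8\otimes_{\mathbb Z}\mathcal O$ with the Hermitian extension of the even unimodular form of $E_8$. Its Gram matrix is that of $E_8$, so $P$ is unimodular of rank $8$. For $x,y\in E_8$ the norm of $x+\omega y$ is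
\[
|x|^2+|y|^2-(x,y)=\tfrac12\big(|x|^2+|y|^2+|x-y|^2\big).
\]
If $(x,y)\ne(0,0)$, at least two of $x,y,x-y$ are nonzero, so the norm is at least $2$. By Lemma~\ref{lem:lattices}(b), $L_n\cong P(-1)\oplus L_{n-8}$. The proper $E$-rational subspaces of $L_{n-8}\otimes\mathbb C$ are countably many, so there is a positive vector $v\in L_{n-8}\otimes\mathbb C$ in none of them. If $gv=v$, the $E$-rational subspace $\ker(g-1)\cap(L_{n-8}\otimes\mathbb C)$ contains $v$, so $g$ fixes $L_{n-8}$ pointwise. Hence $\Gamma_v=\mathrm U(P(-1))$. The mirror of a reflection in $\Gamma_v$ contains $L_{n-8}$, so its root lies in $P(-1)$, which has no short roots. By Lemma~\ref{lem:reflections}(a) such a reflection has determinant $-1$. But $\omega\cdot\mathrm{id}_P\in\Gamma_v$ has determinant $\omega^8=\omega^2\ne\pm1$. This contradicts Proposition~\ref{prop:stabilizers} and proves Theorem~\ref{thm:B}. \qed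

\begin{remark}
In every row of Theorem~\ref{thm:A} the sum of the weights is $\kappa_n$. Proposition~\ref{prop:stabilizers} explains this and so checks the table against the weight of $\Psi_n$. The Jacobian $\mathcal J=\det(\partial f_i/\partial v_j)$ has weight $\sum k_i+n+1$ and character $\det^{-1}$. Outside codimension $2$, the map $(f_i)$ is locally the quotient by the trivial group or by a cyclic group of reflections of order $6$ or $2$, so $\mathcal J$ vanishes exactly on the short and long mirrors, to orders $5$ and $1$. Then $\mathcal J^6/(\Phi_n^5\Psi_n)$ and its inverse are holomorphic, and \eqref{eq:weight0} forces weight $0$, that is, $\sum k_i=5(8-n)+u_n-(n+1)$.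
\end{remark}

\section{A subgroup of index six: proof of Corollary~\ref{cor:C}}\label{sec:index6}

Let $3\le n\le7$. Since $\Phi_n$ vanishes to order $6$, it has a sixth root, and we adjoin it. Fix $v_0\in\mathcal A$. Then $\langle v,v_0\rangle\ne0$ on $\mathcal A$, so $\phi=\langle v,v_0\rangle^{6(8-n)}\Phi_n$ is a holomorphic function on $\mathbb B^n$. Locally $\phi$ is a unit times sixth powers of equations of mirrors, so it has local holomorphic sixth roots, unique up to $\mu_6$. As $\mathbb B^n$ is simply connected, they can be chosen to agree. This gives a holomorphic function $J$ on $\mathcal A$ of degree $-(8-n)$ with $J^6=\Phi_n$, vanishing simply on the short mirrors.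

Since $\chi_n=1$, $(J\circ\gamma)^6=J^6$, so $J\circ\gamma=\psi(\gamma)J$ for a character $\psi\colon\Gamma_n\to\mu_6$. By \eqref{eq:order} with $f_1\ne0$, $\psi(s_{r,\zeta})=\zeta$ for short roots $r$. So $\psi$ is onto and $\Gamma_n'=\ker\psi$ has index $6$. Decomposing under the cyclic group $\Gamma_n/\Gamma_n'$ gives $M_*(\Gamma_n')=\bigoplus_{i=0}^5M_*(\Gamma_n,\psi^i)$. By \eqref{eq:order}, a form $f\in M_*(\Gamma_n,\psi^i)$ vanishes along each short mirror to an order congruent to $i$ modulo $6$, hence at least $i$. So $f/J^i$ is holomorphic and lies in $R_n$. With \eqref{eq:gens},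
\[
M_*(\Gamma_n')=\bigoplus_{i=0}^5J^iR_n=\mathbb C[g_1,\dots,g_n,J].
\]
This ring is integral over $R_n$, so it has dimension $n+1$, and the generators are algebraically independent. The weight $6(8-n)$ of $\Phi_n$ has been replaced by the weight $8-n$ of $J$. \qed

The hypothesis $n\ge3$ enters through \eqref{eq:gens}: for $n=2$, $\Phi_2$ is not one of the generators of $R_2$, and the same argument presents $M_*(\ker\psi)$ by four generators with $J^6$ a multiple of $g_{18}^2-g_{12}^3$.

\begin{thebibliography}{9}

\bibitem{Bo} Borcherds, Invent. Math. \textbf{132} (1998).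

\bibitem{KMM} Kawamata, Matsuda, Matsuki, \emph{Introduction to the minimal model problem}.

\bibitem{KM} Koll\'ar, Mori, \emph{Birational Geometry of Algebraic Varieties}.

\bibitem{MO} Yota Maeda, Kazuma Ohara, \emph{Finiteness of Free Algebras of Modular Forms on Unitary Groups}, arXiv:2505.13698 (2025).

\end{thebibliography}
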